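\title{Almost sure constancy of the dimension of Sturmian spectra}

\begin{abstract}
We prove that for every coupling constant $\lambda>0$ the Hausdorff dimension of the spectrum of the Sturmian Hamiltonian takes the same value for almost every frequency $\alpha$ with respect to the Gauss measure. This confirms a conjecture that was stated for small $\lambda$. For almost every $\alpha$ the Hausdorff, box-counting and packing dimensions are moreover the same in every open interval that meets the spectrum. The proof compares the spectra of $\alpha$ and of a Gauss iterate $G^k\alpha$ when the digit $a_k$ is large. Both spectra are cut out by one family of curves on the trace-map surface; these curves are disjoint holomorphic graphs over a disc of fixed radius, and Harnack's inequality makes the comparison H\"older continuous with exponent close to $1$. Ergodicity of the Gauss map removes the remaining loss.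
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
For $\lambda>0$, an irrational $\alpha\in(0,1)$ and a phase $\theta\in\mathbb R$, the Sturmian Hamiltonian acts on $\ell^2(\mathbb Z)$ by
\[
(H_{\lambda,\alpha}u)(n)=u(n+1)+u(n-1)+V_\theta(n)u(n),\qquad V_\theta(n)=\lambda\,\chi_{[1-\alpha,1)}(n\alpha+\theta \bmod 1).
\]
The potential takes the two values $0$ and $\lambda$ and records the visits of an orbit of the rotation by $\alpha$ to an arc of length $\alpha$. The operator is bounded and self-adjoint. Its spectrum is a compact subset of $[-2,2+\lambda]$ which does not depend on $\theta$ (see Section~\ref{sec:words}); we denote it by $\sigma_{\lambda,\alpha}$. For $\lambda=0$ Fourier series turn the operator into multiplication by $2\cos$, and the spectrum is $[-2,2]$ whatever $\alpha$ is. For $\lambda>0$ the arithmetic of $\alpha$ enters, and one asks how the size of $\sigma_{\lambda,\alpha}$, measured by its Hausdorff dimension $\dim_H$, depends on $\alpha$.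

Write $\alpha=[0;a_1,a_2,\dots]=1/(a_1+1/(a_2+\cdots))$ for the continued fraction of $\alpha$ and $G\alpha=1/\alpha-\lfloor1/\alpha\rfloor$ for the Gauss map, so that $G^k\alpha=[0;a_{k+1},a_{k+2},\dots]$. The Gauss measure $d\mu=\frac1{\ln2}\frac{dx}{1+x}$ on $[0,1]$ is a probability measure with the same null sets as Lebesgue measure; it is invariant and ergodic under $G$. The following conjecture is posed in \cite{Luna}.

\medskip
\noindent\emph{There is $\lambda_0>0$ such that for every $\lambda\in(0,\lambda_0)$ there is a constant $c(\lambda)$ with $\dim_H\sigma_{\lambda,\alpha}=c(\lambda)$ for $\mu$-almost every irrational $\alpha\in(0,1)$.}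
\medskip

There is a simple reason to expect this. The potential is assembled from longer and longer words, the digit $a_{n+1}$ prescribing how the words of level $n+1$ are built from those of lower level. Dimension is a property of small scales in the energy, and small scales correspond to high levels, so the first digits of $\alpha$ should not matter. If one had $\dim_H\sigma_{\lambda,\alpha}=\dim_H\sigma_{\lambda,G\alpha}$, ergodicity of $G$ would give the conjecture at once. We do not prove this invariance. We prove an inequality between $\alpha$ and $G^k\alpha$ which loses a factor, but the factor is close to $1$ when $a_k$ is large, and this is all that the ergodic argument needs.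

\subsection*{Results}
The conjecture is true, and no smallness of $\lambda$ is needed.

\begin{theorem}\label{thm:A}
For every $\lambda>0$ there is a constant $c(\lambda)$ with $\dim_H\sigma_{\lambda,\alpha}=c(\lambda)$ for $\mu$-almost every $\alpha$.
\end{theorem}

The method is local in the energy and applies to other notions of dimension. Let $\underline{\dim}_B$, $\overline{\dim}_B$ and $\dim_P$ denote the lower and upper box-counting dimensions and the packing dimension; the definitions are recalled at the end of this section.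

\begin{theorem}\label{thm:B}
For every $\lambda>0$ there are constants $c\le\underline b\le\overline b$ such that for $\mu$-almost every $\alpha$ and every open interval $I$ with $I\cap\sigma_{\lambda,\alpha}\neq\emptyset$,
\[
\dim_H(\sigma_{\lambda,\alpha}\cap I)=c,\qquad \underline{\dim}_B(\sigma_{\lambda,\alpha}\cap I)=\underline b,\qquad \overline{\dim}_B(\sigma_{\lambda,\alpha}\cap I)=\dim_P(\sigma_{\lambda,\alpha}\cap I)=\overline b .
\]
The same holds, with constants depending on $\nu$, if $\mu$ is replaced by any ergodic $G$-invariant Borel probability measure $\nu$ on the irrationals of $(0,1)$ such that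
\begin{equation}\label{eq:nu}
\nu\big(\{a_1\ge3,\ a_2\ge L\}\cap G^{-2}A\big)>0\quad\text{for all $L$ and all Borel sets $A$ with $\nu(A)>0$.}
\end{equation}
\end{theorem}

The deterministic inequality behind these theorems is the following; Theorem~\ref{thm:B} uses its local form, Proposition~\ref{prop:holder}.

\begin{proposition}\label{prop:C}
Let $\lambda>0$. For every $\gamma\in(0,1)$ there is $a_0=a_0(\lambda,\gamma)\in\mathbb N$ such that for every irrational $\alpha$ and every $k\ge2$ with $a_{k-1}\ge3$ and $a_k\ge a_0$,
\[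
\dim_H\sigma_{\lambda,\alpha}\ \ge\ \gamma\,\dim_H\sigma_{\lambda,G^k\alpha}.
\]
\end{proposition}

Section~\ref{sec:trace} describes the spectrum through traces of transfer matrices, and Section~\ref{sec:idea} shows the idea of the proof in two explicit computations. Section~\ref{sec:cone} collects the monotonicity properties of transfer matrices. They are used in Section~\ref{sec:leaves} to write the relevant curves as holomorphic graphs and in Section~\ref{sec:arc} to find the energies at which the comparison takes place. Section~\ref{sec:comparison} proves Proposition~\ref{prop:C}, and Section~\ref{sec:ergodic} proves the two theorems.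

\subsection*{Dimensions}
Let $X\subset\mathbb R$ be bounded and nonempty. For $s>0$ the Hausdorff content $\mathcal H^s_\infty(X)$ is the infimum of $\sum_i(\operatorname{diam}U_i)^s$ over countable covers of $X$; enlarging the $U_i$ slightly, one may take them open. Then $\dim_HX=\inf\{s>0:\mathcal H^s_\infty(X)=0\}$. If $N_\varepsilon(X)$ is the least number of open intervals of length $\varepsilon$ that cover $X$, then $\underline{\dim}_BX$ and $\overline{\dim}_BX$ are the lower and upper limits of $\log N_\varepsilon(X)/\log(1/\varepsilon)$ as $\varepsilon\to0$, and it suffices to take $\varepsilon=2^{-i}$. The packing dimension is used in the form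
\[
\dim_PX=\inf\Big\{\sup_i\overline{\dim}_BF_i:\ X\subset\bigcup_{i\in\mathbb N}F_i,\ F_i\text{ bounded}\Big\}.
\]
All these dimensions are monotone under inclusion, $\dim_H\le\underline{\dim}_B\le\overline{\dim}_B$, and $\overline{\dim}_B\overline X=\overline{\dim}_BX$ because $N_{2\varepsilon}(\overline X)\le N_\varepsilon(X)$. If $f$ maps $X$ onto $Y$ and $|f(u)-f(v)|\le C|u-v|^\gamma$, then a subset of diameter $d$ has an image of diameter at most $Cd^\gamma$, and therefore
\begin{equation}\label{eq:dimholder}
\operatorname{Dim}X\ge\gamma\operatorname{Dim}Y\qquad\text{for }\operatorname{Dim}\in\{\dim_H,\underline{\dim}_B,\overline{\dim}_B\}.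
\end{equation}

Throughout the paper $\lambda>0$ is fixed, $R=\sqrt{4+\lambda^2}>2$, and $\sigma_\alpha=\sigma_{\lambda,\alpha}$.

\section{Transfer matrices and the trace map}\label{sec:trace}

\subsection{Sturmian words}\label{sec:words}
Define words over the alphabet $\{0,\lambda\}$ by
\[
s_0=0,\qquad s_1=0^{a_1-1}\lambda,\qquad s_{n+1}=s_n^{a_{n+1}}s_{n-1}\quad(n\ge1).
\]
The length $q_n$ of $s_n$ satisfies $q_0=1$, $q_1=a_1$, $q_{n+1}=a_{n+1}q_n+q_{n-1}$, so $q_n\to\infty$. We use three facts.
\begin{itemize}
\item[(S1)] For $\theta=0$ we have $V_0(m)=\lambda(\lfloor(m+1)\alpha\rfloor-\lfloor m\alpha\rfloor)$, and $V_0(1)\cdots V_0(q_n)=s_n$ for $n\ge1$; see \cite{BIST} and \cite[Ch.~2]{Lothaire}.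
\item[(S2)] Every finite pattern of $V_\theta$ occurs in $V_{\theta'}$, arbitrarily far to the right, for all $\theta,\theta'$. Indeed, the phases that produce the same values as $\theta$ on a given finite window form an intersection of finitely many arcs that are closed on the left and open on the right, so they contain an arc $[\theta,\theta+\varepsilon)$. Now $V_{\theta'+k\alpha}(m)=V_{\theta'}(m+k)$, and the points $\theta'+k\alpha$, $k\ge k_0$, are dense modulo $1$. By (S1), every finite pattern of $V_\theta$ occurs in $s_n$ for all large $n$.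
\item[(S3)] The word $s_ns_n$ occurs in $V_0$ for $n\ge1$: the word $s_{n+3}$ contains $s_{n+2}s_{n+1}$, where $s_{n+2}$ ends with $s_n$ and $s_{n+1}$ begins with $s_n$.
\end{itemize}
For a bounded self-adjoint operator $H$ and real $E$,
\begin{equation}\label{eq:weyl}
\operatorname{dist}(E,\operatorname{spec}H)=\inf_{\phi\ne0}\frac{\|(H-E)\phi\|}{\|\phi\|},
\end{equation}
and the infimum may be taken over a dense subspace. For finitely supported $\phi$ the vector $(H_{\lambda,\alpha}-E)\phi$ depends only on a finite pattern of the potential, so (S2) and \eqref{eq:weyl} show that the spectrum does not depend on $\theta$. From now on $H$ denotes the operator with $\theta=0$.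

\subsection{Transfer matrices}
A sequence $u$ solves $u(m+1)+u(m-1)+v_mu(m)=Eu(m)$ if and only if
\[
\begin{pmatrix}u(m+1)\\u(m)\end{pmatrix}=T_{v_m}\begin{pmatrix}u(m)\\u(m-1)\end{pmatrix},\qquad T_v=T_v(E)=\begin{pmatrix}E-v&-1\\1&0\end{pmatrix}.
\]
Put
\[
M_{-1}=\begin{pmatrix}1&-\lambda\\0&1\end{pmatrix},\qquad M_0=T_0,\qquad M_{n+1}=M_{n-1}M_n^{a_{n+1}},\qquad x_n=x_n^\alpha=\operatorname{tr}M_n .
\]
Since $M_{-1}T_0=T_\lambda$, we have $M_1=T_\lambda T_0^{a_1-1}$, and by induction $M_n=T_{v_{q_n}}\cdots T_{v_1}$ for $n\ge0$, where $s_n=v_1\cdots v_{q_n}$. Thus $M_n$ is the transfer matrix over the word $s_n$, and $x_n$ is a monic polynomial in $E$ of degree $q_n$.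

\subsection{The trace map}\label{sec:tracemap}
The recursion for $M_n$ closes on the level of traces. For $A,B\in SL_2(\mathbb C)$ write $\operatorname{tr}(A,B)=(\operatorname{tr}A,\operatorname{tr}B,\operatorname{tr}AB)$. The Cayley--Hamilton identity $B+B^{-1}=(\operatorname{tr}B)\,1$ shows that $t_j=\operatorname{tr}AB^j$ is determined by $(x,y,z)=\operatorname{tr}(A,B)$ through
\begin{equation}\label{eq:t}
t_0=x,\qquad t_1=z,\qquad t_{j+1}=y\,t_j-t_{j-1}.
\end{equation}
For an integer $b\ge1$ define $\mathcal T_b:\mathbb C^3\to\mathbb C^3$ by $\mathcal T_b(x,y,z)=(y,t_b,t_{b+1})$ with $t_j$ given by \eqref{eq:t}. Then $\operatorname{tr}(B,AB^b)=\mathcal T_b\operatorname{tr}(A,B)$. For $\beta=[0;b_1,b_2,\dots]$ put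
\[
\mathcal T^n_\beta=\mathcal T_{b_n}\circ\cdots\circ\mathcal T_{b_1},\qquad X_n^\beta=\text{second coordinate of }\mathcal T_\beta^n\qquad(n\ge0).
\]
If $N_{i+1}=N_{i-1}N_i^{b_{i+1}}$, then $\operatorname{tr}(N_{n-1},N_n)=\mathcal T_\beta^n\operatorname{tr}(N_{-1},N_0)$.

Let
\[
F(x,y,z)=x^2+y^2+z^2-xyz,\qquad S=\{p\in\mathbb C^3:F(p)=R^2\}.
\]
The polynomial $F$ is symmetric and satisfies $F(x,y,xy-z)=F(x,y,z)$. The map $\mathcal T_b$ is the $b$-th iterate of $(x,y,z)\mapsto(z,y,yz-x)$ followed by the exchange of the first two coordinates. Both are polynomial automorphisms of $\mathbb C^3$ with real coefficients that preserve $F$, so $\mathcal T_\beta^n$ is such an automorphism and maps $S$ onto $S$. The meaning of $F$ is given by the Fricke identity $\operatorname{tr}(ABA^{-1}B^{-1})=F(\operatorname{tr}(A,B))-2$. We record three consequences for a pair with $\operatorname{tr}(A,B)\in S$.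
\begin{itemize}
\item[(F1)] $A$ and $B$ have no common eigenvector; in particular $A,B\ne\pm1$. Otherwise both are triangular in one basis and the commutator has trace $2$, whereas $R^2-2=2+\lambda^2$.
\item[(F2)] $\operatorname{tr}(\pm A,\pm B)\in S$ for all choices of signs, because $F(\epsilon_1x,\epsilon_2y,\epsilon_1\epsilon_2z)=F(x,y,z)$.
\item[(F3)] $\operatorname{tr}(A,B^{-1})$ and $\operatorname{tr}(A^{-1},B)$ lie in $S$, because both equal $(x,y,xy-z)$.
\end{itemize}
The starting point of the recursion is the line
\[
\ell(E)=\operatorname{tr}(M_{-1},M_0)=(2,E,E-\lambda),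
\]
which lies in $S$ since $4+E^2+(E-\lambda)^2-2E(E-\lambda)=4+\lambda^2$, and which does not depend on $\alpha$. Hence $\operatorname{tr}(\pm M_{i-1},\pm M_i)\in S$ for all $i\ge0$. If we start the recursion with digits $a_{k+1},a_{k+2},\dots$ from the pair $(\pm M_{k-1},\pm M_k)$, induction gives $N_n=\pm M_{k+n}$. Therefore
\begin{equation}\label{eq:shift}
x_n^\beta(E)=X_n^\beta(\ell(E)),\qquad x_{k+n}^\alpha(E)=\pm X_n^{\beta}\big(\operatorname{tr}(\pm M^\alpha_{k-1},\pm M^\alpha_k)\big)\quad\text{for }\beta=G^k\alpha .
\end{equation}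

\subsection{The spectrum as a limit of zero sets}
Let $\mathcal Z_n(\alpha)\subset\mathbb C$ be the zero set of $x_n^\alpha$, $n\ge0$. These finite sets will be our only access to the spectrum. Recall that the Hausdorff distance of two nonempty compact sets is the least $\varepsilon$ such that each lies in the closed $\varepsilon$-neighborhood of the other, and that the nonempty compact subsets of a compact metric space form a compact metric space under this distance.

\begin{lemma}\label{lem:zeros}
For $n\ge0$ the set $\mathcal Z_n(\alpha)$ is a nonempty subset of $[-2,2+\lambda]$, and $\mathcal Z_n(\alpha)\to\sigma_\alpha$ in the Hausdorff metric as $n\to\infty$.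
\end{lemma}

\begin{proof}
Let $q=q_n$, let $(v_m)_{m\in\mathbb Z}$ be the $q$-periodic extension of $s_n$, and let $\mathcal L_n$ be the $q$-dimensional space of sequences with $u(m+q)=iu(m)$, with norm $\|u\|^2=\sum_{m=1}^q|u(m)|^2$. Since $|u|$ is $q$-periodic, the shift $U$ is unitary on $\mathcal L_n$, so $H_n=U+U^{-1}+v$ is self-adjoint with spectrum in $[-2,2+\lambda]$. An eigenvector of $H_n$ with eigenvalue $E$ satisfies $M_n(E)(u(1),u(0))^T=i\,(u(1),u(0))^T$. Conversely, if the initial data of a solution $u$ satisfy this relation, then $u(\cdot+q)-iu$ solves the same periodic equation with zero initial data, so $u\in\mathcal L_n$. As $\det M_n=1$, the number $i$ is an eigenvalue of $M_n(E)$ if and only if $x_n(E)=i+i^{-1}=0$. Hence $\mathcal Z_n(\alpha)=\operatorname{spec}H_n$, which proves the first claim.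

\emph{The spectrum is close to $\mathcal Z_n$.} Let $E\in\sigma_\alpha$ and $\varepsilon>0$. By \eqref{eq:weyl} there is a unit vector $\phi$ supported in a finite window $[m_1,m_2]$ with $\|(H-E)\phi\|<\varepsilon$. By (S2) the pattern of $V_0$ on $[m_1-1,m_2+1]$ occurs in $s_n$ for $n\ge n_0$. Translate $\phi$ to such an occurrence inside $[1,q]$ and extend it to an element $\tilde\phi$ of $\mathcal L_n$. It vanishes at the sites $1$ and $q$, hence at $q+1$ and $0$, so $(H_n-E)\tilde\phi$ is on $[1,q]$ the translate of $(H-E)\phi$. Thus $\operatorname{dist}(E,\mathcal Z_n)<\varepsilon$ for $n\ge n_0$. Applying this to the points of a finite $\varepsilon$-net of $\sigma_\alpha$, we find that $\sigma_\alpha$ lies in the $2\varepsilon$-neighborhood of $\mathcal Z_n$ for all large $n$.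

\emph{$\mathcal Z_n$ is close to the spectrum.} Let $n\ge1$, $E\in\mathcal Z_n$, and let $u\in\mathcal L_n$ be a unit eigenvector of $H_n$. By (S3) we may number the sites so that the potential of $H$ equals $v_m$ for $1\le m\le2q$. Cut $u$ off with the tent function $\chi(m)=m/q$ on $[0,q]$, $\chi(m)=(2q-m)/q$ on $[q,2q]$, $\chi=0$ elsewhere, and put $\phi=\chi u$. For $1\le m\le2q$ the equation for $u$ gives
\[
(H-E)\phi(m)=\big(\chi(m+1)-\chi(m)\big)u(m+1)+\big(\chi(m-1)-\chi(m)\big)u(m-1),
\]
while $(H-E)\phi(0)=u(1)/q$ and $(H-E)\phi(m)=0$ for $m<0$ and $m>2q$. Any $2q+1\le3q$ consecutive values of $|u|^2$ sum to at most $3$, so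
\[
\|(H-E)\phi\|^2\le\frac2{q^2}\sum_{m=0}^{2q}\big(|u(m+1)|^2+|u(m-1)|^2\big)\le\frac{12}{q^2}.
\]
Since $\chi(m)^2+\chi(m+q)^2=(m^2+(q-m)^2)/q^2\ge\frac12$ for $1\le m\le q$, we have $\|\phi\|^2\ge\frac12$. By \eqref{eq:weyl}, $\operatorname{dist}(E,\sigma_\alpha)\le\sqrt{24}/q_n$.
\end{proof}

\section{The idea in two computations}\label{sec:idea}

Let $\beta=G^k\alpha$ and call the pieces of the curve $\{X_n^\beta=0\}\cap S$ \emph{leaves}. By \eqref{eq:shift} and Lemma~\ref{lem:zeros}, the leaves cut the line $\ell$ in finite sets that converge to $\sigma_\beta$, and the same leaves cut the curve $E\mapsto\mathcal T_\alpha^k\ell(E)$ in finite sets that converge to $\sigma_\alpha$. Sliding along the leaves from one curve to the other therefore relates the two spectra. For this to compare dimensions, two things are needed: the curve must come close to the line, and the leaves must be regular on a scale that does not shrink as $n\to\infty$. Both can be seen by hand in the simplest cases. We use the identity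
\begin{equation}\label{eq:disc}
F(x,y,z)=R^2\iff(2z-xy)^2=(x^2-4)(y^2-4)+4\lambda^2,
\end{equation}
obtained by completing the square in $z$. It shows that the plane $x=2$ meets $S$ in the two lines $z=y\mp\lambda$, on which $2z-xy=\mp2\lambda$; the line $\ell$ is the one with the negative sign.

\begin{example}[a large digit produces an arc near $\ell$]\label{ex:arc}
Consider the curve $\mathcal T_a\ell(E)=(E,t_a,t_{a+1})$ for large $a$. With $E=2\cos\varphi$, the solution of \eqref{eq:t} with $t_0=2$, $t_1=E-\lambda$ is
\[
t_j=2\cos j\varphi-\lambda\,\frac{\sin j\varphi}{\sin\varphi}.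
\]
For the point $(x,y,z)=(E,t_a,t_{a+1})$ we get $2z-xy=t_{a+1}-t_{a-1}=-2\lambda\cos a\varphi-4\sin a\varphi\sin\varphi$. Let $a\varphi$ run through $[\frac{3\pi}2,\frac{5\pi}2]$. Then $0\le2-x\le\varphi^2\le25\pi^2/4a^2$, while $y$ runs from $\lambda/\sin\varphi$ to $-\lambda/\sin\varphi$, and both values have modulus at least $2\lambda a/5\pi$. Where $|y|\le C$ we have $|\sin a\varphi|\le(C+2)\varphi/\lambda=O(1/a)$, so $\cos a\varphi\to1$ and $2z-xy\to-2\lambda$. The part of the arc with $|y|\le C$ thus converges to a segment of $\ell$ as $a\to\infty$. Near $a\varphi=\pi$ the curve follows the other line $z=y+\lambda$; this is why the sign of $2z-xy$ has to be tracked below.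
\end{example}

\begin{example}[a leaf and its radius of convergence]\label{ex:leaf}
Let $b_1=1$ and $n=1$, so that $X_1^\beta=z$. The curve $\{z=0\}\cap S$ is the conic $x^2+y^2=R^2$. It meets $\ell$ at $(2,\lambda,0)$, the zero of $x_1^\beta=E-\lambda$, and near this point it is the graph $y=\sqrt{R^2-x^2}$. This function is holomorphic on the disc $|x-2|<R-2$ and branches at $x=R$, where the conic is tangent to a plane $x=\text{const}$.
\end{example}

The main point of the proof is that Example~\ref{ex:leaf} is the worst case: for every $n$ and all digits, tangencies of leaves with the planes $x=\text{const}$ occur only at real $x$ with $|x|\ge R$ (Lemma~\ref{lem:tangency}). Hence the leaves through $\ell$ are disjoint bounded graphs $y=Y_j(x)$ over a disc $|x-2|<\rho$ whose radius depends only on $\lambda$. The logarithm of the distance $|Y_i-Y_j|$ between two leaves is a harmonic function bounded above, and by Harnack's inequality it changes, after normalization, by a factor of at most $\frac{1+r}{1-r}$ between the center and a point at distance $r\rho$.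 For an arc as in Example~\ref{ex:arc} we have $r=O(a^{-2})$, so sliding along the leaves is H\"older continuous with exponent close to $1$; see Figure~\ref{fig:leaves}. All estimates are made for finite $n$ with constants independent of $n$, so no limiting lamination has to be constructed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-3.6,-2.3) -- (3.7,-2.3) node[right] {$x$};
\draw[dashed] (-3,-2.3) node[below] {$2-\rho$} -- (-3,2.1);
\draw[dashed] (3,-2.3) node[below] {$2+\rho$} -- (3,2.1);
\draw[thick] (0,-2.3) node[below] {$2$} -- (0,2.1) node[right] {$\ell$};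
\draw (-3,1.5) .. controls (-1,1.2) and (1,1.1) .. (3,1.3);
\draw (-3,1.0) .. controls (-1,0.9) and (1,0.8) .. (3,0.5) node[right] {$y=Y_j(x)$};
\draw (-3,-0.2) .. controls (-1,-0.1) and (1,-0.3) .. (3,-0.5);
\draw (-3,-0.6) .. controls (-1,-0.7) and (1,-0.8) .. (3,-0.75);
\draw (-3,-1.5) .. controls (-1,-1.3) and (1,-1.4) .. (3,-1.6);
\draw[very thick] (-0.35,2.1) node[left] {arc} .. controls (-0.5,0.8) and (-0.55,-0.8) .. (-0.85,-2.0);
\end{tikzpicture}
\caption{The real part of the surface $S$ near the line $\ell=\{(2,E,E-\lambda)\}$ in the coordinates $(x,y)$. The leaves $\{X_n^\beta=0\}$ are disjoint graphs over $|x-2|<\rho$. They meet $\ell$ at energies approximating $\sigma_\beta$, and they meet an arc of the trace-map image of $\ell$ under the first $k$ digits of $\alpha$ at energies approximating points of $\sigma_\alpha$. The arc is close to $\ell$ on the scale $\rho$ when $a_k$ is large.}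
\label{fig:leaves}
\end{figure}

\section{Monotone curves in $SL_2(\mathbb R)$}\label{sec:cone}

The formulas of Section~\ref{sec:idea} have no explicit analogue for general digits. What replaces them is that a transfer matrix turns all directions in the plane the same way when the energy changes.

\subsection{The positive cone}
Let $\omega(v,w)=\det(v,w)$ on $\mathbb R^2$, let $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, and let $\mathcal P$ be the set of real traceless matrices $\Xi$ with $\omega(v,\Xi v)\ge0$ for all $v$. For $\Xi=\begin{pmatrix}a&-b\\c&-a\end{pmatrix}$ we have $\omega(v,\Xi v)=cv_1^2-2av_1v_2+bv_2^2$, so $\Xi\in\mathcal P$ if and only if $b,c\ge0$ and $\det\Xi=bc-a^2\ge0$. The set $\mathcal P$ is a convex cone with $\mathcal P\cap(-\mathcal P)=\{0\}$, so a nonempty sum of nonzero elements of $\mathcal P$ is nonzero. It is invariant under conjugation by $SL_2(\mathbb R)$, which preserves $\omega$.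

Let $W\in SL_2(\mathbb R)$ be \emph{elliptic}, that is, $|\operatorname{tr}W|<2$. The traceless matrix $W-\frac12\operatorname{tr}W$ has determinant $1-\frac14(\operatorname{tr}W)^2>0$, so its quadratic form is definite, with the sign of the entry $W_{21}\neq0$. Hence there is a unique representation
\[
W=\cos\varphi+\sin\varphi\,K=e^{\varphi K},\qquad K\in\mathcal P,\quad K^2=-1,\quad\varphi\in(0,\pi)\cup(\pi,2\pi),
\]
with $\cos\varphi=\frac12\operatorname{tr}W$ and $\sin\varphi$ of the sign of $W_{21}$. We call $\varphi=\varphi_W$ the \emph{angle} of $W$ and write $K=K_W$. Both depend smoothly on $W$, and the sign of $\sin\varphi_W$ is locally constant. The matrix $-W$ has the same $K$ and the angle $\varphi\pm\pi$, so exactly one of $\pm W$ has its angle in $(0,\pi)$.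

The matrix $K$ is conjugate to $J$ in $SL_2(\mathbb R)$: scale $v$ so that $\omega(v,Kv)=1$; then $g=(v,Kv)$ has determinant $1$ and $Kg=gJ$. Since $\operatorname{tr}(\Xi J)=-(b+c)$ and $b+c\ge2\sqrt{bc}\ge2\sqrt{\det\Xi}$, conjugation gives for $\Xi\in\mathcal P$
\begin{equation}\label{eq:trK}
-\tfrac12\operatorname{tr}(\Xi K)\ge\sqrt{\det\Xi}\ge0,\qquad\operatorname{tr}(\Xi K)<0\ \text{ if }\Xi\ne0 .
\end{equation}

Call a $C^1$ curve $W(t)$ in $SL_2(\mathbb R)$ \emph{monotone} if $W'W^{-1}\in\mathcal P$. The curve $-W$ has the same logarithmic derivative. From $(AB)'(AB)^{-1}=A'A^{-1}+A(B'B^{-1})A^{-1}$ it follows that the logarithmic derivative of a product is a sum of conjugates of those of the factors; in particular products of monotone curves are monotone. Where a monotone curve is elliptic, $(\operatorname{tr}W)'=\operatorname{tr}(W'W^{-1}W)=\sin\varphi\operatorname{tr}(W'W^{-1}K)$ and also $(\operatorname{tr}W)'=-2\sin\varphi\,\varphi'$. By \eqref{eq:trK},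
\begin{equation}\label{eq:mono}
\varphi'=-\tfrac12\operatorname{tr}(W'W^{-1}K)\ge0,\qquad\sin\varphi\cdot(\operatorname{tr}W)'\le0,
\end{equation}
with strict inequalities where $W'\neq0$.

\subsection{Bands}
With $t=-E$ and $'=d/dt$ we have $T_v'T_v^{-1}=\xi:=\begin{pmatrix}0&-1\\0&0\end{pmatrix}\in\mathcal P$, and $M_{-1}$ is constant. So \emph{in the variable $t=-E$ all $M_n$, $n\ge-1$, are monotone, and $M_n'\ne0$ for $n\ge0$.}

For $j\ge0$, a \emph{band} of $x_j$ is the closure of a component of $\{E\in\mathbb R:|x_j(E)|<2\}$. Every zero of $x_j$ lies in a band, so bands exist by Lemma~\ref{lem:zeros}, and they are compact because $x_j$ is a nonconstant polynomial.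

\begin{lemma}\label{lem:bands}
Let $\Delta$ be a band of $x_j$. There is a sign such that the angle of $\pm M_j$ increases strictly from $0$ to $\pi$ as $t=-E$ runs through the interior of $\Delta$. If $q_j\ge2$, the length of $\Delta$ is at most $\pi/\lfloor q_j/2\rfloor$.
\end{lemma}

\begin{proof}
The sign of $\sin\varphi$ is constant on the interior, so for one choice of sign $\varphi\in(0,\pi)$ throughout. By \eqref{eq:mono} $\varphi'>0$, and at the endpoints $|x_j|=2$, so the limits are $0$ and $\pi$. For the length we need a lower bound on $\varphi'$. A single letter gives nothing in \eqref{eq:trK}, as $\det\xi=0$, but two consecutive letters do: for $T=\begin{pmatrix}e&-1\\1&0\end{pmatrix}$,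
\[
\xi+T\xi T^{-1}=\begin{pmatrix}0&-1\\0&0\end{pmatrix}+\begin{pmatrix}e&-e^2\\1&-e\end{pmatrix}=\begin{pmatrix}e&-1-e^2\\1&-e\end{pmatrix}
\]
has determinant $1$, and this is the logarithmic derivative of a product $T_{v'}T_v$ with $e=E-v'$. Grouping the letters of $M_j$ in consecutive pairs, we write $M_j'M_j^{-1}$ as a sum of $\lfloor q_j/2\rfloor$ elements of $\mathcal P$ of determinant $1$ and possibly one more element of $\mathcal P$. Applying \eqref{eq:trK} to each term gives $\varphi'\ge\lfloor q_j/2\rfloor$, and $\varphi$ varies by $\pi$ in total.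
\end{proof}

\section{The leaves are holomorphic graphs over a fixed disc}\label{sec:leaves}

\subsection{No tangencies near $x=2$}
Fix $\beta=[0;b_1,b_2,\dots]$ and $n\ge1$. The set $S\cap\{y=0\}$ is the conic $x^2+z^2=R^2$, parametrized bijectively by $\Gamma(s)=(R\cos s,0,R\sin s)$, $s\in\mathbb C/2\pi\mathbb Z$. So $\{X_n^\beta=0\}\cap S$ is parametrized by $s\mapsto(\mathcal T_\beta^n)^{-1}\Gamma(s)$. Let $g(s)$ be the first coordinate of this point. The curve fails to be a graph over the $x$-coordinate only where $g'(s)=0$.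

\begin{lemma}\label{lem:tangency}
If $s\in\mathbb C$ and $g'(s)=0$, then $g(s)$ is real and $|g(s)|\ge R$.
\end{lemma}

For $n=1$, running \eqref{eq:t} backward from $t_b=0$, $t_{b+1}=R\sin s$ with $y=R\cos s$ gives $g=-R\sin s$ for $b_1=1$ and $g=-\frac12R^2\sin2s$ for $b_1=2$; the critical values are $\pm R$ and $\pm R^2/2$. In general there are two difficulties: nonreal critical points must be excluded, and the real critical values must be bounded away from $\pm2$ uniformly. The device is to write $g$ as the trace of a product of matrices that is monotone in $s$.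

\begin{proof}
\emph{Step 0: $g$ is the trace of a positive word.} Let $\Lambda=\operatorname{diag}(m_0,1/m_0)$ with $m_0>1$ and $m_0+1/m_0=R$, and put $P=e^{sJ}\Lambda$. Since $\Lambda^{\pm1} J$ has zero diagonal, the pair $N_{n-1}=P^{-1}=\Lambda^{-1}(\cos s-\sin s\,J)$, $N_n=J$ has $\operatorname{tr}(N_{n-1},N_n)=\Gamma(s)$. Define $N_{n-2},\dots,N_{-1}$ by $N_{i-1}=N_{i+1}N_i^{-b_{i+1}}$; then $\operatorname{tr}(N_{-1},N_0)=(\mathcal T_\beta^n)^{-1}\Gamma(s)$ and $g=\operatorname{tr}N_{-1}$. The negative powers disappear if every second matrix is inverted. Put $W_j=N_{n-j}^{(-1)^j}$ for $0\le j\le n+1$. Then $W_0=J$, $W_1=P$, and for $1\le j\le n$ and $b=b_{n-j+1}$ the relation $N_{n-j-1}=N_{n-j+1}N_{n-j}^{-b}$ reads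
\[
W_{j+1}=W_{j-1}W_j^{\,b}\quad(j\text{ odd}),\qquad W_{j+1}=W_j^{\,b}W_{j-1}\quad(j\text{ even}).
\]
So $W:=W_{n+1}=N_{-1}^{\pm1}$ is a product of letters $P$ and $J$ with $d\ge1$ letters $P$, and $g=\operatorname{tr}W$. With $V:=W_n=N_0^{\mp1}$ we have $\operatorname{tr}(W,V)\in S$ by (F3).

\emph{Step 1: if $\operatorname{Im}s\ne0$, then $g(s)\notin[-2,2]$.} Consider $Q(v)=\operatorname{Im}(\overline{v_1}v_2)$ on $\mathbb C^2$. For a real matrix with rows $(a,b)$, $(c,e)$ the number $\overline{(av_1+bv_2)}(cv_1+ev_2)$ has imaginary part $(ae-bc)Q(v)$, so $\Lambda$ and $J$ preserve $Q$. The vectors $(1,i)$ and $(1,-i)$ are eigenvectors of $J$ with eigenvalues $-i$ and $i$, and $Q\big(\eta(1,i)+\zeta(1,-i)\big)=|\eta|^2-|\zeta|^2$. The matrix $e^{sJ}$ multiplies $\eta$ by $e^{-is}$ and $\zeta$ by $e^{is}$, so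
\[
Q(e^{sJ}v)=e^{2\operatorname{Im}s}|\eta|^2-e^{-2\operatorname{Im}s}|\zeta|^2 .
\]
If $\operatorname{Im}s>0$, each letter $P$ increases $Q(v)$ strictly for $v\neq0$, so $Q(Wv)>Q(v)$; if $\operatorname{Im}s<0$, then $Q(Wv)<Q(v)$. An eigenvector with eigenvalue of modulus $1$ would satisfy $Q(Wv)=Q(v)$. Hence $W$ has no such eigenvalue, which means $\operatorname{tr}W\notin[-2,2]$.

\emph{Step 2: if $s$ is real and $|g(s)|<2$, then $g'(s)\ne0$.} For real $s$ all matrices are real, $P'P^{-1}=J$, and the letter $J$ is constant. So $\Xi:=W'W^{-1}$ is a sum of $d\ge1$ conjugates of $J$, and $\omega(v,\Xi v)>0$ for $v\ne0$. The claim follows from \eqref{eq:mono}.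

\emph{Step 3: all critical points are real.} Write $e^{sJ}=e^{is}\Pi+e^{-is}\overline\Pi$ with the rank-one projection $\Pi=\frac12(1-iJ)$, which satisfies $J\Pi=i\Pi$. Up to a cyclic permutation $W=PJ^{l_1}\cdots PJ^{l_d}$ with $l_1,\dots,l_d\ge0$, so $g=\sum_{|k|\le d}c_ke^{iks}$ with $c_d=\operatorname{tr}\prod_{j=1}^d(\Pi\Lambda J^{l_j}\Pi)$. Because $\Pi$ has rank one, $\Pi\Lambda J^l\Pi=i^l\Pi\Lambda\Pi=i^l\operatorname{tr}(\Pi\Lambda)\Pi=i^l\frac R2\Pi$. Thus $|c_d|=(R/2)^d\neq0$, and $c_{-d}=\overline{c_d}$ since $g$ is real for real $s$. Both $e^{ids}g$ and $e^{ids}g'$ are polynomials of degree $2d$ in $e^{is}$ with nonzero constant term, so $g$ and $g'$ each have exactly $2d$ zeros in $\mathbb C/2\pi\mathbb Z$, counted with multiplicity. By Steps 1 and 2 the zeros of $g$ are real and simple, so there are $2d$ distinct ones on the circle $\mathbb R/2\pi\mathbb Z$. By Rolle's theorem each of the $2d$ arcs between them contains a zero of $g'$. This accounts for all zeros of $g'$: they are real, and there is exactly one between two consecutive zeros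 of $g$. By Step 2 the critical values have modulus at least $2$.

\emph{Step 4: the critical values have modulus at least $R$.} So far $V$ has not been used; it enters now through (F1). Let $g'(s_0)=0$. Replacing $W$ by $-W$ if necessary, which changes neither $\Xi$ nor the property $\operatorname{tr}(W,V)\in S$, we may assume $g(s_0)\ge2$. Suppose $g(s_0)<R$. Let $[s_1,s_2]$ be the component of $\{s\in\mathbb R:g(s)\ge2\}$ containing $s_0$. It lies between two consecutive zeros of $g$, where $s_0$ is the only critical point and hence the maximum; so $2\le g<R$ on $[s_1,s_2]$. Let $y=\operatorname{tr}V$ and $z=\operatorname{tr}WV$. If $z=y$ at a point of $[s_1,s_2]$, then $F(g,y,z)=R^2$ gives $(2-g)y^2=R^2-g^2>0$, which is impossible. Hence $z-y$ has constant sign on $[s_1,s_2]$. We show that it has opposite signs at the two ends.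

At $s_i$ we have $\operatorname{tr}W=2$ and $W\ne1$, so $W-1$ is nilpotent of rank one: $W=1+\varepsilon_i\mathcal N_{v_i}$, where $\mathcal N_vw=\omega(v,w)v$, $v_i\ne0$ and $\varepsilon_i=\pm1$. For any matrix $Y$ the rank-one map $\mathcal N_vY:w\mapsto\omega(v,Yw)v$ has trace $\omega(v,Yv)$. Therefore, at $s_i$,
\[
g'=\operatorname{tr}(\Xi W)=\varepsilon_i\,\omega(v_i,\Xi v_i)\ne0,\qquad z-y=\operatorname{tr}\big((W-1)V\big)=\varepsilon_i\,\omega(v_i,Vv_i).
\]
The first relation shows that $s_1$ and $s_2$ are not critical, so $s_1<s_0<s_2$. As $g\ge2$ between them, $g'(s_1)>0>g'(s_2)$, which gives $\varepsilon_1=1$ and $\varepsilon_2=-1$. For $s\in[s_1,s_2]$ let $L(s)$ be the kernel of $W-\frac12(g+\sqrt{g^2-4})$. This matrix is singular, and nonzero because $W\neq\pm1$, so it has rank one; it depends continuously on $s$. Hence $L(s)$ is a continuously varying line with $L(s_i)=\mathbb Rv_i$. For $0\ne v\in L(s)$ we have $\omega(v,Vv)\neq0$, since $v$ is not an eigenvector of $V$ by (F1). The sign of $\omega(v,Vv)$ depends only on the line, so it is the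 same at $s_1$ and $s_2$, and $z-y$ has opposite signs there. This contradiction proves the lemma.
\end{proof}

\subsection{Escape}
To keep the leaves in a bounded region we need a criterion for $X_n^\beta\ne0$.

\begin{lemma}\label{lem:escape}
If $(x,y,z)\in\mathbb C^3$ satisfies $|y|>2$, $|z|>2$ and $|z|\ge|x|$, then $|X_n^\beta(x,y,z)|>2$ for all $n\ge0$ and all $\beta$.
\end{lemma}

\begin{proof}
It suffices to show that $\mathcal T_b(x,y,z)=(y,t_b,t_{b+1})$ satisfies the hypothesis again. We have $|t_1|\ge|t_0|$ and $t_1\ne0$. If $|t_j|\ge|t_{j-1}|$ and $t_j\ne0$, then \eqref{eq:t} gives $|t_{j+1}|\ge(|y|-1)|t_j|>|t_j|$. So $|t_{b+1}|>|t_b|\ge|z|>2$ and $|t_{b+1}|\ge(|y|-1)|t_b|>2(|y|-1)>|y|$.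
\end{proof}

\subsection{The graphs}
Let $L_0=(\lambda+4)^2+4$ and fix $\rho=\rho(\lambda)\in(0,\frac14]$ with
\begin{equation}\label{eq:rho}
\rho\le R-2,\qquad5\rho L_0\le2\lambda^2,\qquad\tfrac12\rho(\lambda+4)+\frac{5\rho L_0}{4\lambda}\le\tfrac12 .
\end{equation}
Put $\mathbb D=\{x\in\mathbb C:|x-2|<\rho\}$ and $\Omega=\{y\in\mathbb C:|y|<\lambda+4\}$. On $\mathbb D\times\Omega$ the function $w=(x^2-4)(y^2-4)+4\lambda^2$ satisfies $|w-4\lambda^2|\le5\rho L_0\le2\lambda^2$, because $|x^2-4|\le5\rho$ and $|y^2-4|\le L_0$. So $\operatorname{Re}w>0$, and with the principal square root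
\[
z_-(x,y)=\tfrac12\big(xy-\sqrt w\big),\qquad p(x,y)=\big(x,y,z_-(x,y)\big)
\]
are holomorphic. By \eqref{eq:disc}, $p(x,y)\in S$. Since $\partial_zF=2z_--xy=-\sqrt w\ne0$, the map $p$ is a holomorphic chart onto an open subset of $S$. It satisfies $p(2,y)=\ell(y)$, and since $|\sqrt w+2\lambda|\ge2\lambda$,
\begin{equation}\label{eq:zminus}
|z_--(y-\lambda)|\le\tfrac12|x-2|\,|y|+\tfrac12\frac{|w-4\lambda^2|}{|\sqrt w+2\lambda|}\le\tfrac12 .
\end{equation}
This is where $\lambda>0$ is essential. For $\lambda=0$ we would have $R=2$ and $w=0$ along $x=2$: the two lines in the plane $x=2$ merge and no disc is left.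

\begin{lemma}\label{lem:graphs}
Let $\beta$ be irrational, $n\ge1$, and let $E_1,\dots,E_N$ be the distinct zeros of $x_n^\beta$. There are holomorphic functions $Y_j:\mathbb D\to\{|y|<\lambda+3\}$, $1\le j\le N$, real on $\mathbb D\cap\mathbb R$, such that
\[
Y_j(2)=E_j,\qquad X_n^\beta\big(p(x,Y_j(x))\big)=0,\qquad Y_i(x)\ne Y_j(x)\quad(x\in\mathbb D,\ i\ne j).
\]
\end{lemma}

\begin{proof}
Let $f=X_n^\beta\circ p$ on $\mathbb D\times\Omega$. By \eqref{eq:shift}, $f(2,y)=x_n^\beta(y)$, whose zeros lie in $[-2,2+\lambda]\subset\Omega$.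

\emph{The zeros stay inside.} If $\lambda+3\le|y|<\lambda+4$, then \eqref{eq:zminus} gives $|z_-|\ge|y|-\lambda-\frac12\ge\frac52>2+\rho>|x|$, so $f\ne0$ by Lemma~\ref{lem:escape}. Thus all zeros of $f(x,\cdot)$ lie in $|y|<\lambda+3$. Their number with multiplicity, $\frac1{2\pi i}\oint_{|y|=\lambda+7/2}\partial_yf/f\,dy$, is a continuous integer-valued function of $x\in\mathbb D$, hence constant.

\emph{The zeros are simple.} Let $f(x_0,y_0)=0$. Then $p(x_0,y_0)=(\mathcal T_\beta^n)^{-1}\Gamma(s_0)$ for some $s_0$, and for $s$ near $s_0$ the point $(\mathcal T_\beta^n)^{-1}\Gamma(s)$ equals $p(g(s),y(s))$ with $y(s)$ holomorphic and $f(g(s),y(s))=0$. So $\partial_xf\cdot g'(s_0)+\partial_yf\cdot y'(s_0)=0$ at $(x_0,y_0)$. Here $g'(s_0)\ne0$ by Lemma~\ref{lem:tangency}, because $|g(s_0)|=|x_0|<2+\rho\le R$. If $\partial_yf=0$, then also $\partial_xf=0$, so the differential of $X_n^\beta|_S$ vanishes at $p(x_0,y_0)$. As $\mathcal T_\beta^n$ is an automorphism preserving $F$, the differential of the coordinate $y$ then vanishes on the kernel of $dF$ at $\Gamma(s_0)=(x_1,0,z_1)$,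 so $\nabla F(x_1,0,z_1)=(2x_1,-x_1z_1,2z_1)$ is proportional to $(0,1,0)$. This forces $x_1=z_1=0$, contradicting $x_1^2+z_1^2=R^2$.

\emph{Sections.} Over $x=2$ there are $N$ simple zeros, so there are exactly $N$ simple zeros over every $x_0\in\mathbb D$. By the implicit function theorem they continue holomorphically to $N$ distinct zeros over a neighborhood of $x_0$, and these are all the zeros there. So the projection $\{f=0\}\to\mathbb D$ is an $N$-sheeted covering of a simply connected domain, and it splits into $N$ disjoint holomorphic sections $Y_j$ with $Y_j(2)=E_j$. Finally $f(\bar x,\bar y)=\overline{f(x,y)}$, so $x\mapsto\overline{Y_j(\bar x)}$ is a section with the same real value $E_j$ at $x=2$, and it coincides with $Y_j$.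
\end{proof}

\section{An arc of energies close to the line}\label{sec:arc}

We now extend Example~\ref{ex:arc} to a large digit $a_k$ at an arbitrary position. The formula for $t_j$ generalizes as follows.

\begin{lemma}\label{lem:angles}
Let $A,B\in SL_2(\mathbb R)$ with $\operatorname{tr}(A,B)\in S$, and let $B=e^{\varphi K}$ be elliptic with angle $\varphi\in(0,\pi)$. Write $(\operatorname{tr}A,-\operatorname{tr}AK)=2\kappa(\cos\Theta,\sin\Theta)$ with $\kappa\ge0$. Then
\begin{gather}
\operatorname{tr}AB^j=2\kappa\cos(\Theta+j\varphi)\quad(j\ge0),\qquad2\kappa=\sqrt{4+\lambda^2/\sin^2\varphi}\ \ge\ \max\{R,\lambda/\sin\varphi\},\label{eq:kappa}\\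
|\operatorname{tr}A|<2\ \Longrightarrow\ \operatorname{sgn}\sin\Theta=\operatorname{sgn}\sin\varphi_A.\label{eq:sign}
\end{gather}
Along a continuous curve of such pairs, $\Theta$ can be chosen continuous.
\end{lemma}

\begin{proof}
From $B^j=\cos j\varphi+\sin j\varphi\,K$ we get $\operatorname{tr}AB^j=\cos j\varphi\operatorname{tr}A+\sin j\varphi\operatorname{tr}AK=2\kappa\cos(\Theta+j\varphi)$. Insert $\operatorname{tr}(A,B)=(2\kappa\cos\Theta,2\cos\varphi,2\kappa\cos(\Theta+\varphi))$ into $F=R^2$ and use the identity $\cos^2\Theta+\cos^2(\Theta+\varphi)-2\cos\Theta\cos(\Theta+\varphi)\cos\varphi=\sin^2\varphi$. The result is $4\kappa^2\sin^2\varphi+4\cos^2\varphi=4+\lambda^2$, which is \eqref{eq:kappa}. If $A$ is elliptic, then $-2\kappa\sin\Theta=\operatorname{tr}AK=\sin\varphi_A\operatorname{tr}(K_AK)$, and $\operatorname{tr}(K_AK)<0$ by \eqref{eq:trK}. The last claim holds because the plane vector $(\operatorname{tr}A,-\operatorname{tr}AK)$ is continuous and never zero.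
\end{proof}

In Example~\ref{ex:arc}, $2\kappa\cos\Theta=2$ and $2\kappa\sin\Theta=\lambda/\sin\varphi$, so $\Theta$ stays in $(0,\frac\pi2)$. In general, as $B$ runs through a band the term $j\varphi$ gains $j\pi$, and the danger is that $\Theta$ decreases and cancels the gain. The proof below controls $\Theta$ twice: by monotonicity of $A$, and then by ellipticity of $A$ through \eqref{eq:sign}.

\begin{lemma}\label{lem:arc}
Let $k\ge2$, $a_{k-1}\ge3$, $a:=a_k\ge4$, and let $\Delta$ be a band of $x_{k-2}$. There are an interval $[E_-,E_+]$ in the interior of $\Delta$ and a fixed choice of signs such that $(x,y,z)(E)=\operatorname{tr}(\pm M_{k-1},\pm M_k)$ satisfies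
\begin{itemize}
\item[(i)] $2-9\pi^2/a^2\le x\le2$ on $[E_-,E_+]$;
\item[(ii)] $2z-xy<0$ on $(E_-,E_+)$;
\item[(iii)] $y(E_+)\ge\lambda a/3\pi$ and $y(E_-)\le-\lambda a/3\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
We use the variable $t=-E$, called time, and let $(t_-,t_+)$ correspond to the interior of $\Delta$. Recall from Section~\ref{sec:tracemap} that $\operatorname{tr}(\pm M_{i-1},\pm M_i)\in S$ for $i\ge0$.

\emph{Step 1: $\Theta$ loses at most $\pi$ across the band.} Let $A=M_{k-3}$ and $B=\pm M_{k-2}$, with the sign from Lemma~\ref{lem:bands}, so that $\varphi=\varphi_B$ increases from $0$ to $\pi$ on $(t_-,t_+)$. Take $\kappa$ and a continuous $\Theta$ from Lemma~\ref{lem:angles}. At both ends $\operatorname{tr}A$ stays bounded and $\kappa\to\infty$, so $\cos\Theta\to0$, and by continuity $\Theta$ has limits in $\frac\pi2+\pi\mathbb Z$. Let $\frac\pi2+l\pi$ be the limit at $t_-$. We claim that the limit at $t_+$ is at least $\frac\pi2+(l-1)\pi$.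

Otherwise $\Theta$ takes the value $(l-1)\pi$. Let $t''$ be the first time this happens and $t'<t''$ the last time before it with $\Theta=l\pi$. Then $(l-1)\pi<\Theta<l\pi$ on $(t',t'')$, so $(-1)^l\sin\Theta<0$ there. The function $h=(-1)^l\operatorname{tr}A=(-1)^l2\kappa\cos\Theta$ satisfies $h(t')=2\kappa>2$ and $h(t'')=-2\kappa<-2$. At times in $(t',t'')$ with $|h|<2$, \eqref{eq:sign} gives $(-1)^l\sin\varphi_A<0$, and then \eqref{eq:mono} gives $h'\ge0$. But there is a subinterval on which $h$ runs from $2$ to $-2$ with $|h|<2$ inside, and there the mean value theorem gives a time with $h'<0$. This proves the claim.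

\emph{Step 2: a band of $x_{k-1}$ inside $\Delta$.} Let $u=\Theta+a_{k-1}\varphi$. Its limit at $t_-$ is $\frac\pi2+l\pi$, and since $a_{k-1}\ge3$ its limit at $t_+$ is at least $\frac\pi2+(l-1)\pi+3\pi=\frac\pi2+(l+2)\pi$. So there are $t_1<t_2$ in $(t_-,t_+)$ with $u(t_1)=(l+1)\pi$ and $u(t_2)=(l+2)\pi$. Put $C=(-1)^{l+1}AB^{a_{k-1}}=\pm M_{k-1}$. By \eqref{eq:kappa}, $\operatorname{tr}C=(-1)^{l+1}2\kappa\cos u$ is larger than $2$ at $t_1$ and smaller than $-2$ at $t_2$. Let $t_4>t_1$ be the first time with $\operatorname{tr}C=-2$ and $t_3<t_4$ the last time before it with $\operatorname{tr}C=2$; then $t_1<t_3<t_4<t_2$. On $(t_3,t_4)$ the matrix $C$ is elliptic, the sign of $\sin\varphi_C$ is constant, and $(\operatorname{tr}C)'<0$ somewhere. By \eqref{eq:mono}, $\sin\varphi_C>0$, and $\psi:=\varphi_C$ increases from $0$ to $\pi$ on $(t_3,t_4)$.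

\emph{Step 3: the arc.} Apply Lemma~\ref{lem:angles} on $(t_3,t_4)$ to the pair $(B,C)$, with quantities $\kappa_1,\Theta_1$. Now the first matrix $B$ is elliptic with $\sin\varphi_B>0$, so \eqref{eq:sign} gives $\sin\Theta_1>0$, and we may take $\Theta_1\in(0,\pi)$. Let $t_*$ be the time with $\psi=3\pi/a$, which exists because $a\ge4$, and put $u_1=\Theta_1+a\psi$. Near $t_3$ we have $u_1<2\pi$, and $u_1(t_*)>3\pi$. Let $t_6<t_*$ be the first time with $u_1=3\pi$ and $t_5<t_6$ the last time before it with $u_1=2\pi$. For the pair $(C,BC^a)=(\pm M_{k-1},\pm M_k)$, formula \eqref{eq:kappa} gives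
\[
x=2\cos\psi,\qquad y=\operatorname{tr}BC^a=2\kappa_1\cos u_1,\qquad z=\operatorname{tr}BC^{a+1}=2\kappa_1\cos(u_1+\psi).
\]
On $[t_5,t_6]$ we have $0<\psi\le3\pi/a$, so $0\le2-x\le\psi^2\le9\pi^2/a^2$. On $(t_5,t_6)$ we have $2\pi<u_1<3\pi$, so
\[
2z-xy=4\kappa_1\big(\cos(u_1+\psi)-\cos u_1\cos\psi\big)=-4\kappa_1\sin u_1\sin\psi<0 .
\]
Finally $y(t_5)=2\kappa_1(t_5)$ and $y(t_6)=-2\kappa_1(t_6)$, and $2\kappa_1\ge\lambda/\sin\psi\ge\lambda/\psi\ge\lambda a/3\pi$ on $[t_5,t_6]$. Take $E_+=-t_5$ and $E_-=-t_6$.
\end{proof}

\begin{remark}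
The hypothesis $a_{k-1}\ge3$ is used only in Step 2. For a prescribed band of $x_{k-2}$ some condition of this kind is needed: if $k=2$, $a_1=1$ and $\lambda>4$, then $\Delta=[-2,2]$ and $|x_1|=|E-\lambda|>2$ on $\Delta$, so (i) cannot hold for large $a$. We do not claim that Proposition~\ref{prop:C} itself requires the hypothesis; it costs nothing in the proof of Theorem~\ref{thm:A}.
\end{remark}

\section{Comparison of the two spectra}\label{sec:comparison}

Recall Harnack's inequality: if $h$ is positive and harmonic on the disc $|x-2|<\rho$ and $|x-2|\le r\rho$ with $r<1$, then $h(x)\le\frac{1+r}{1-r}\,h(2)$.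

\begin{proposition}\label{prop:holder}
Let $k\ge2$, $a_{k-1}\ge3$, and let $a=a_k\ge4$ satisfy
\begin{equation}\label{eq:alarge}
r:=\frac{9\pi^2}{a^2\rho}\le\frac12,\qquad\frac{\lambda a}{3\pi}>\lambda+4 .
\end{equation}
Put $\gamma_a=\frac{1-r}{1+r}$ and $\beta=G^k\alpha$. For every band $\Delta$ of $x^\alpha_{k-2}$ there are a compact set $\Sigma\subset\sigma_\alpha\cap\Delta$ and a $\gamma_a$-H\"older map from $\Sigma$ onto $\sigma_\beta$. Consequently
\[
\operatorname{Dim}(\sigma_\alpha\cap\Delta)\ge\gamma_a\operatorname{Dim}\sigma_\beta\qquad\text{for }\operatorname{Dim}\in\{\dim_H,\underline{\dim}_B,\overline{\dim}_B\}.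
\]
\end{proposition}

\begin{proof}
Take $[E_-,E_+]$ and $(x,y,z)(E)$ from Lemma~\ref{lem:arc}. Let $n\ge1$, and let $E_j$, $Y_j$ be as in Lemma~\ref{lem:graphs} for $\beta$ and $n$.

\emph{The arc crosses every leaf.} By (i), $x(E)\in[2-r\rho,2]\subset\mathbb D$, so $E\mapsto y(E)-Y_j(x(E))$ is real and continuous on $[E_-,E_+]$. Since $|Y_j|<\lambda+3$, (iii) and \eqref{eq:alarge} show that it is positive at $E_+$ and negative at $E_-$. So there is $E_j'\in(E_-,E_+)$ with $y(E_j')=Y_j(\bar x_j)$, where $\bar x_j:=x(E_j')$. The point $(x,y,z)(E_j')$ lies on $S$ and its first two coordinates lie in $\mathbb D\times\Omega$. By \eqref{eq:disc} and (ii), $2z-xy=-\sqrt w$ there, so the point is $p(\bar x_j,Y_j(\bar x_j))$ and $X_n^\beta$ vanishes at it. By \eqref{eq:shift}, $E_j'\in\mathcal Z_{k+n}(\alpha)$.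

\emph{H\"older bound.} Let $i\ne j$ and $\Lambda_0=2(\lambda+4)$. The function $Y_i-Y_j$ is holomorphic on $\mathbb D$, has no zeros, and has modulus less than $\Lambda_0$. So $h=\log(\Lambda_0/|Y_i-Y_j|)$ is positive and harmonic, and Harnack's inequality gives $h(2)\ge\gamma_ah(\bar x_j)$, that is,
\[
|E_i-E_j|\le\Lambda_0^{1-\gamma_a}\,|Y_i(\bar x_j)-Y_j(\bar x_j)|^{\gamma_a}.
\]
The arc meets the two leaves at different values of $x$, and Cauchy's estimate corrects for this: $|Y_i'|\le2(\lambda+3)/\rho$ on $|x-2|\le\rho/2$, a disc containing all $\bar x_j$ because $r\le\frac12$. Using $Y_i(\bar x_i)=y(E_i')$ and $Y_j(\bar x_j)=y(E_j')$,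
\[
|Y_i(\bar x_j)-Y_j(\bar x_j)|\le\frac{2(\lambda+3)}\rho\,|x(E_j')-x(E_i')|+|y(E_i')-y(E_j')|\le C_1|E_i'-E_j'| ,
\]
where $C_1$ does not depend on $n,i,j$, since $x(E)$ and $y(E)$ are fixed polynomials on a fixed compact interval. Hence $|E_i-E_j|\le C_2|E_i'-E_j'|^{\gamma_a}$ for all $i,j$ and $n$, with $C_2$ independent of them.

\emph{The limit.} The finite sets $\mathcal G_n=\{(E_j,E_j')\}_j\subset[-2,2+\lambda]\times[E_-,E_+]$ converge along a subsequence, in the Hausdorff metric, to a compact set $\mathcal G$. The coordinate projections $\pi_1,\pi_2$ are continuous for the Hausdorff metric. Since $\pi_1(\mathcal G_n)=\mathcal Z_n(\beta)$, Lemma~\ref{lem:zeros} for $\beta$ gives $\pi_1(\mathcal G)=\sigma_\beta$. Since $\pi_2(\mathcal G_n)\subset\mathcal Z_{k+n}(\alpha)\cap[E_-,E_+]$, Lemma~\ref{lem:zeros} for $\alpha$ gives $\Sigma:=\pi_2(\mathcal G)\subset\sigma_\alpha\cap\Delta$. Every point of $\mathcal G$ is a limit of points of $\mathcal G_n$ along the subsequence, so $|E-\tilde E|\le C_2|E'-\tilde E'|^{\gamma_a}$ for all $(E,E'),(\tilde E,\tilde E')\in\mathcal G$.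 Thus $E'$ determines $E$, and $E'\mapsto E$ is a $\gamma_a$-H\"older map of $\Sigma$ onto $\sigma_\beta$. The dimension inequalities follow from \eqref{eq:dimholder}.
\end{proof}

The constant $C_2$ depends on $\alpha$ and $k$, but constants are invisible to dimension; only the exponent matters, and it depends on $a$ and $\lambda$ alone.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
As $a\to\infty$, conditions \eqref{eq:alarge} are eventually satisfied and $\gamma_a$ increases to $1$. Let $a_0(\lambda,\gamma)\ge4$ be such that \eqref{eq:alarge} and $\gamma_a\ge\gamma$ hold for all $a\ge a_0$, and apply Proposition~\ref{prop:holder} to any band of $x_{k-2}^\alpha$.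
\end{proof}

\begin{remark}
The loss in the exponent cannot be removed using only that the leaves are bounded and disjoint. The functions $0$ and $\exp\big(-N\frac{\rho+(x-2)}{\rho-(x-2)}\big)$ are bounded by $1$ and disjoint on $\mathbb D$, and their distance is $e^{-N}$ at $x=2$ but $e^{-N/\gamma}$ at $x=2+r\rho$, with $\gamma=\frac{1-r}{1+r}$. This is why a large digit is required. Note also that small coupling does not help: $\rho\le R-2=\lambda^2/(R+2)\le\lambda^2/4$, so \eqref{eq:alarge} forces $a\ge8\pi/\lambda$. For each fixed $\lambda$, however, such digits have positive probability.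
\end{remark}

\section{The ergodic argument}\label{sec:ergodic}

Proposition~\ref{prop:holder} is a one-sided inequality with a loss. It becomes an equality almost everywhere because almost every $\alpha$ has a large digit that is followed by a tail whose spectrum has nearly maximal dimension.

\begin{lemma}\label{lem:borel}
The functions $\alpha\mapsto\dim_H\sigma_\alpha$, $\underline{\dim}_B\sigma_\alpha$, $\overline{\dim}_B\sigma_\alpha$ are Borel on the irrationals of $(0,1)$.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the metric space of nonempty compact subsets of $[-2,2+\lambda]$. The map $\alpha\mapsto\mathcal Z_n(\alpha)\in\mathcal K$ depends only on $a_1,\dots,a_n$, so it is locally constant on the irrationals. By Lemma~\ref{lem:zeros}, $\alpha\mapsto\sigma_\alpha$ is a pointwise limit of such maps and therefore Borel. It remains to see that the dimensions are Borel on $\mathcal K$. An open set containing a compact set $K$ contains every $K'$ close to $K$. Hence $\{K:\mathcal H^s_\infty(K)<\varepsilon\}$ and $\{K:N_\varepsilon(K)\le m\}$ are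 open. Now $\dim_HK\le t$ if and only if $\mathcal H^s_\infty(K)<1/j$ for all rational $s>t$ and all $j\ge1$, and the box dimensions are the lower and upper limits of the Borel functions $\log N_{2^{-i}}(K)/(i\log2)$.
\end{proof}

The Gauss measure satisfies \eqref{eq:nu}. Indeed, for an integer $L\ge1$ the map
\[
x\mapsto\frac1{3+\frac1{L+x}}=\frac{L+x}{3L+3x+1}
\]
sends $[0;b_1,b_2,\dots]$ to $[0;3,L,b_1,b_2,\dots]$, so it maps the irrational points of $A$ into $\{a_1\ge3,\ a_2\ge L\}\cap G^{-2}A$. Its derivative $(3L+3x+1)^{-2}$ is bounded below on $[0,1]$, so the inverse is Lipschitz and the image of a set of positive Lebesgue measure has positive Lebesgue measure. From now on $\nu$ is either $\mu$ or a measure as in Theorem~\ref{thm:B}.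

\begin{lemma}\label{lem:rec}
Let $\Phi$ be a Borel function on the irrationals with values in $[0,1]$, and let $c_*$ be its essential supremum with respect to $\nu$. Then $\nu$-almost every $\alpha$ has the following properties: $\Phi(\alpha)\le c_*$, and for all integers $L,j\ge1$ there are infinitely many $k\ge2$ with
\[
a_{k-1}\ge3,\qquad a_k\ge L,\qquad\Phi(G^k\alpha)>c_*-1/j .
\]
\end{lemma}

\begin{proof}
The set $A_j=\{\Phi>c_*-1/j\}$ has positive measure, and by \eqref{eq:nu} so has $\mathcal E_{L,j}=\{a_1\ge3,\ a_2\ge L\}\cap G^{-2}A_j$. By Birkhoff's ergodic theorem, for almost every $\alpha$ the frequency of the $m\ge0$ with $G^m\alpha\in\mathcal E_{L,j}$ equals $\nu(\mathcal E_{L,j})>0$, so there are infinitely many such $m$. With $k=m+2$ the condition $G^m\alpha\in\mathcal E_{L,j}$ is the one in the lemma. Intersect the countably many sets of full measure.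
\end{proof}

This lemma is the only place where properties of the measure are used: invariance and ergodicity in Birkhoff's theorem, and \eqref{eq:nu} to join a large digit to a good tail.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Lemma~\ref{lem:rec} with $\nu=\mu$ and $\Phi(\alpha)=\dim_H\sigma_\alpha$, and let $\alpha$ have the properties stated there. For $j\ge2$ take $\gamma=1-1/j$, $L=a_0(\lambda,\gamma)$ and a corresponding $k$. Proposition~\ref{prop:C} gives $\Phi(\alpha)\ge(1-1/j)(c_*-1/j)$. Letting $j\to\infty$ yields $\Phi(\alpha)\ge c_*$, so $\Phi(\alpha)=c_*=:c(\lambda)$.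
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Hausdorff and box dimensions.} Let $\operatorname{Dim}$ be one of $\dim_H,\underline{\dim}_B,\overline{\dim}_B$, apply Lemma~\ref{lem:rec} to $\Phi(\alpha)=\operatorname{Dim}\sigma_\alpha$, and fix $\alpha$ with the properties stated there. Let $I$ be an open interval containing a point $E\in\sigma_\alpha$. By Lemma~\ref{lem:zeros} there are zeros of $x_{k-2}$ tending to $E$ as $k\to\infty$, and by Lemma~\ref{lem:bands} the bands containing them have lengths tending to $0$. So for all large $k$ some band $\Delta$ of $x_{k-2}$ lies in $I$. Given $j\ge2$, let $\gamma=1-1/j$ and let $L=a_0(\lambda,\gamma)$ be the number chosen in the proof of Proposition~\ref{prop:C}. Since Lemma~\ref{lem:rec} provides infinitely many admissible $k$, we can take one that is large in the above sense, and Proposition~\ref{prop:holder} gives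
\[
c_*\ge\operatorname{Dim}\sigma_\alpha\ge\operatorname{Dim}(\sigma_\alpha\cap I)\ge\operatorname{Dim}(\sigma_\alpha\cap\Delta)\ge(1-1/j)(c_*-1/j).
\]
Hence $\operatorname{Dim}(\sigma_\alpha\cap I)=c_*$. The set of admissible $\alpha$ was chosen independently of $I$. The three choices of $\operatorname{Dim}$ give the constants $c,\underline b,\overline b$ on a common set of full measure, and $c\le\underline b\le\overline b$ by the general inequalities between the dimensions.

\emph{Packing dimension.} Fix $\alpha$ in this set and put $X=\sigma_\alpha\cap I\neq\emptyset$. The trivial cover gives $\dim_PX\le\overline{\dim}_BX=\overline b$. Conversely, let $X\subset\bigcup_iF_i$; replacing $F_i$ by $F_i\cap X$ does not increase $\overline{\dim}_BF_i$, so we may assume $F_i\subset X$. The set $X$ is open in the compact set $\sigma_\alpha$, hence locally compact, and the Baire category theorem applies to it: some $\overline{F_i}$ contains a nonempty relatively open subset of $X$, which we may take of the form $\sigma_\alpha\cap I_1$ with an open interval $I_1\subset I$.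 The result for $I_1$ gives $\overline{\dim}_BF_i=\overline{\dim}_B\overline{F_i}\ge\overline{\dim}_B(\sigma_\alpha\cap I_1)=\overline b$. Hence $\dim_PX=\overline b$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BIST}
Bellissard, Iochum, Scoppola, and Testard, Comm. Math. Phys. \textbf{125} (1989).

\bibitem{Lothaire}
Lothaire, \emph{Algebraic Combinatorics on Words}.

\bibitem{Luna}
Alexandro Luna, \emph{Regularity of Non-stationary Stable Foliations of Toral Anosov Maps}, arXiv:2410.07406 (2024).

\end{thebibliography}
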